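# A non-unital, weakly sequentially complete Banach algebra whose dual factors

Scalars are complex. The letters $k,p,p',q,\dots$ denote integers $\ge 0$, with further restrictions as stated, and $|F|$ is the number of elements of a finite set $F$.

## 1. Finite sets under union, and towers over them

Let $\Phi$ be an infinite set and $S$ the set of its finite subsets. Let $\mathcal P$ be the algebra with basis $(R_G)_{G\in S}$ and product
$$R_GR_H=R_{G\cup H}.$$
Then $R_\emptyset=1$, and each $R_G$ is the product of the commuting idempotents $R_{\{\varphi\}}$, $\varphi\in G$. So an element $z=\sum_G c_G(z)R_G$ of $\mathcal P$ is a polynomial in idempotent variables indexed by $\Phi$. For $X\subset\Phi$ (any subset) put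
$$z(X)=\sum_{G\subset X}c_G(z).$$
This sets the variables in $X$ to $1$ and the others to $0$. Since $R_GR_H$ has value $1$ at $X$ exactly when $G\subset X$ and $H\subset X$, we have $(zw)(X)=z(X)w(X)$. The value $z(\Phi)$ is the sum of all coefficients. For finite $F$ let $\mathcal P_F=\mathrm{span}\{R_G:G\subset F\}$. For $z\in\mathcal P_F$ we have $z(X)=z(X\cap F)$.

**Absorption.** If $z\in\mathcal P_F$, then $R_GR_F=R_F$ for every $G\subset F$, so
$$zR_F=z(\Phi)R_F\qquad(z\in\mathcal P_F).\tag{1.1}$$

**Möbius inversion.** For every finite $G$,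
$$c_G(z)=\sum_{X\subset G}(-1)^{|G\setminus X|}z(X).\tag{1.2}$$
Indeed the right side is $\sum_{H\subset G}c_H(z)\sum_{H\subset X\subset G}(-1)^{|G\setminus X|}$, and the inner sum is $(1-1)^{|G\setminus H|}$, which is $0$ unless $H=G$.

**Restriction.** For $B\subset\Phi$ (finite or infinite) let $P_BR_G=R_G$ if $G\subset B$ and $P_BR_G=0$ otherwise. Then $(P_Bz)(X)=z(X\cap B)$. Since $G\cup H\subset B$ if and only if $G\subset B$ and $H\subset B$, $P_B$ is an algebra endomorphism. Also $P_BP_{B'}=P_{B\cap B'}$.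

**Example.** Let $1,2\in\Phi$ and $z=R_{\{1\}}+R_{\{2\}}-R_{\{1,2\}}=1-(1-R_{\{1\}})(1-R_{\{2\}})$. Then $z(X)=1$ if $X$ meets $\{1,2\}$ and $z(X)=0$ otherwise. Moreover $zR_{\{1,2\}}=(1+1-1)R_{\{1,2\}}=z(\Phi)R_{\{1,2\}}$, and $P_{\{1\}}z=R_{\{1\}}$.

By (1.1), if $z(\Phi)=0$ then $z(1-R_F)=z$ as soon as $z\in\mathcal P_F$. So the ideal $\{z:z(\Phi)=0\}$ is full of local units $1-R_F$, and no single one works for all $z$.

We need many truncated copies of $\mathcal P$ stacked on top of each other. Let $I_k=\mathrm{span}\{R_G:|G|>k\}$. It is an ideal with $P_BI_k\subset I_k$. Let $\mathcal P^{(k)}=\mathcal P/I_k$: polynomials truncated at degree $k$. If $|X|\le k$, then $w(X)$ depends only on $w$ mod $I_k$. For $z\in\mathcal P$ let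
$$z1_{[p,\infty)}\in\prod_{k\ge0}\mathcal P^{(k)}$$
have $k$-th entry $z+I_k$ for $k\ge p$ and $0$ for $k<p$. Put $z1_{[p,p')}=z1_{[p,\infty)}-z1_{[p',\infty)}$ and $z1_{\{k\}}=z1_{[k,k+1)}$, and let $1_J$ mean the case $z=1$. We also read $z1_{[p,p')}$ with $p'=\infty$ as $z1_{[p,\infty)}$. Let $\mathfrak U$ be the span of all $z1_{[p,\infty)}$, the *towers*. Since
$$z1_{[p,\infty)}\cdot w1_{[q,\infty)}=zw\,1_{[\max(p,q),\infty)},$$
$\mathfrak U$ is a commutative algebra with identity $1=1_{[0,\infty)}$. The maps $P_B$ act on $\mathfrak U$ entrywise, $(P_Ba)_k=P_Ba_k$, as algebra endomorphisms.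

For $a=\sum z_i1_{[p_i,\infty)}$ put $a_\infty=\sum z_i\in\mathcal P$. This is well defined: if $a=0$, then $\sum z_i\in I_k$ for all large $k$, and only $0$ lies in $I_k$ for all large $k$. Clearly $(ab)_\infty=a_\infty b_\infty$. So
$$\chi_\infty(a)=a_\infty(\Phi)$$
is a character of $\mathfrak U$, with $\chi_\infty(z1_{[p,\infty)})=z(\Phi)$ and $\chi_\infty(w1_{\{k\}})=0$.

**Example.** Since $R_G\in I_k$ for $k<|G|$, we have $R_G1_{[0,\infty)}=R_G1_{[|G|,\infty)}$: a monomial of large degree is invisible at low levels.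

The plan is to put a norm on $\mathfrak U$, complete it to an algebra $A^\#$, and take $A=\ker\chi_\infty$. All the work is in the choice of the norm.

## 2. Factorization of the dual, and the conjecture that the towers refute

Let $A$ be a Banach algebra. For $f\in A^*$ and $a\in A$ define $f\cdot a\in A^*$ by $\langle f\cdot a,b\rangle=\langle f,ab\rangle$. Then $(f\cdot a)\cdot b=f\cdot(ab)$, so $A^*$ is a right Banach $A$-module. Write $A^*A=\{f\cdot a:f\in A^*,a\in A\}$.

**Definition.** $A$ is *faithful* if $aA=\{0\}$ implies $a=0$ and $Aa=\{0\}$ implies $a=0$. A nonzero Banach space with zero product is not faithful.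

**Definition.** A *BAI* is a bounded approximate identity: a bounded net $(e_d)$ in $A$ with $ae_d\to a$ and $e_da\to a$ in norm for every $a\in A$. (In these notes it is always two-sided.) In $c_0$ with pointwise product, $e_n=(1,\dots,1,0,0,\dots)$ is one. An algebra with a BAI is faithful: if $aA=\{0\}$, then $a=\lim ae_d=0$, and likewise on the other side.

**Definition.** A Banach space is *weakly sequentially complete* (wsc) if every weakly Cauchy sequence in it converges weakly to an element of it. Reflexive spaces and $\ell^1$ are wsc. The space $c_0$ is not: the $e_n$ above are weakly Cauchy, since $\langle f,e_n\rangle\to\sum_if_i$ for $f\in\ell^1$, and their only possible limit $(1,1,\dots)$ is not in $c_0$. A closed subspace of a wsc space is wsc, because it is weakly closed.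

**Definition.** The *density character* of a metric space is the least cardinality of a dense subset.

If $A$ has an identity $1$, then $f=f\cdot 1$ and $A^*=A^*A$ trivially. To what extent does $A^*=A^*A$ force an identity? Denis Poulin's "Characterization of amenability by a factorization property of the group von Neumann algebra", arXiv:1108.3020 (2011), is the source of the problem. Two facts give context. For the Fourier algebra $A(G)$ of a locally compact group $G$, with dual $VN(G)$, the equality $VN(G)=VN(G)A(G)$ holds only when $A(G)$ is unital (equivalently, $G$ is compact). In general, a BAI and $A^*=A^*A$ do not suffice: if $X$ is non-reflexive and $X^*$ has the bounded approximation property and the Radon–Nikodym property, then the algebra $K(X)$ of compact operators satisfies $A^*=A^*A$ and is not unital. The conjecture adds weak sequential completeness.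

**Conjecture.** There is no faithful infinite-dimensional non-unital weakly sequentially complete Banach algebra $A$ with a BAI such that $A^*=A^*A$.

We prove that it is false, in ZFC, and determine the density characters of its counterexamples.

**Theorem A.** For every uncountable set $\Phi$ there is a commutative, faithful, infinite-dimensional, non-unital, weakly sequentially complete Banach algebra $A$ with a BAI, of density character $|\Phi|$, such that $A^*=A^*A$.

**Theorem B.** Let $A$ be a weakly sequentially complete Banach algebra with a (two-sided) BAI contained in a separable subspace, and suppose $A^*=A^*A$. Then $A$ is unital.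

In particular the statement of the conjecture holds for separable $A$ and for $A$ with a sequential BAI. Together the theorems say that a counterexample of density character $\kappa$ exists if and only if $\kappa$ is uncountable.

The tool that turns factorization into a limit is a textbook theorem.

**Cohen–Hewitt theorem.** If $A$ has a BAI $(e_d)$ and $X$ is a right Banach $A$-module, then $\{x\cdot a:x\in X,a\in A\}=\{x\in X:x\cdot e_d\to x\}$, and this is a closed linear subspace of $X$.

With $X=A^*$ this gives: if $A$ has a BAI $(e_d)$, then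
$$A^*=A^*A\iff \|f\cdot e_d-f\|\to0\ \text{ for every } f\in A^*.\tag{2.1}$$

## 3. $c_0$, $L^1(\mathbb R)$, and why separable algebras cannot work

**$A=c_0$.** Here $A^*=\ell^1$ acts by pointwise product, and $\|f\cdot e_n-f\|=\sum_{i>n}|f_i|\to0$. So $A^*=A^*A$ and $A$ is not unital; but $c_0$ is not wsc.

**$A=L^1(\mathbb R)$ with convolution.** It is not unital, has a BAI, and is wsc by a classical theorem. But for $f\in L^\infty$,
$$\langle f\cdot a,b\rangle=\iint f(x)a(x-y)b(y)\,dy\,dx,\qquad (f\cdot a)(y)=\int f(x)a(x-y)\,dx,$$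
and this function of $y$ is continuous, because translation is continuous in $L^1$. So the indicator of $[0,\infty)$ is not in $A^*A$.

Each algebra has one of the two properties and lacks the other. With a sequential BAI this has to happen, and the proof shows the conflict: factorization makes a sequential BAI weakly Cauchy, and its weak limit is an identity.

**Proof of Theorem B.**

**Step 1 (pass to a separable algebra with a sequential BAI).** Let $(e_i)$ be a BAI of $A$ inside a separable subspace, and let $B$ be the closed subalgebra that it generates. $B$ is separable, it is wsc as a closed subspace of $A$, and $(e_i)$ is a BAI of $B$. Let $(b_m)$ be dense in $B$. Choose $u_n=e_{i_n}$ with $\|u_nb_m-b_m\|<1/n$ and $\|b_mu_n-b_m\|<1/n$ for all $m\le n$. As $(u_n)$ is bounded and $(b_m)$ is dense, $(u_n)$ is a BAI of $B$.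

**Step 2 (factorization passes to $B$).** Let $f\in B^*$, extend it to $F\in A^*$, and write $F=G\cdot a$ with $G\in A^*$, $a\in A$. Then $\|F\cdot e_i-F\|=\|G\cdot(ae_i-a)\|\le\|G\|\|ae_i-a\|\to0$. Restricting to $B$ gives $f\cdot e_i\to f$ in $B^*$. By Cohen–Hewitt for the $B$-module $B^*$, $f=h\cdot b$ with $h\in B^*$, $b\in B$.

**Step 3 (the BAI converges weakly).** With $f=h\cdot b$ as in Step 2, $f(u_n)=h(bu_n)\to h(b)$. So $(u_n)$ is weakly Cauchy, and since $B$ is wsc, $u_n\to u$ weakly for some $u\in B$.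

**Step 4 (the limit is an identity).** For $b\in B$ and $h\in B^*$, $h(bu)=(h\cdot b)(u)=\lim h(bu_n)=h(b)$, so $bu=b$. Also $u_nb\to b$ in norm and $u_nb\to ub$ weakly, so $ub=b$. For $a\in A$, since $e_i\in B$, $au=\lim ae_iu=\lim ae_i=a$ and $ua=\lim ue_ia=\lim e_ia=a$. So $u$ is an identity of $A$. $\blacksquare$

So a counterexample needs a BAI that is inherently uncountable. The elements $1-R_F$, with $F$ ranging over the finite subsets of an uncountable $\Phi$, are a natural candidate.

## 4. The coefficient norm and the sup norm on $\mathcal P$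

Put
$$\|z\|_1=\sum_G|c_G(z)|,\qquad \|z\|_\infty=\sup_{X\subset\Phi}|z(X)|\le\|z\|_1.$$
Both are submultiplicative, and $P_B$ is contractive for both. By (1.2), $|c_G(z)|\le2^{|G|}\|z\|_\infty$, so $\|\cdot\|_\infty$ is a norm, and
$$\|z\|_1\le\sum_{G\subset F}2^{|G|}\|z\|_\infty=3^{|F|}\|z\|_\infty\qquad(z\in\mathcal P_F).\tag{4.1}$$
In each norm let us complete $\mathcal P$ and take the kernel of $z\mapsto z(\Phi)$. By (1.1) the elements $e_F=1-R_F$ form a BAI of the kernel, and
$$f(b)-(f\cdot e_F)(b)=f(R_Fb).$$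

**The norm $\|\cdot\|_1$ gives wsc and loses factorization.** The completion is $\ell^1(S)$, which is wsc. But let $f(R_G)=(-1)^{|G|}$ and, for given $F$, take $b=1-R_{\{\varphi\}}$ with $\varphi\notin F$. Then $\|b\|_1=2$ and $|f(R_Fb)|=2$, so $\|f\cdot e_F-f\|\ge1$ for every $F$, and (2.1) fails.

**The norm $\|\cdot\|_\infty$ gives factorization and loses wsc.** On the compact space $2^\Phi$ the functions $X\mapsto z(X)$ are continuous, and they form a unital algebra that is closed under conjugation and separates points. So the completion is $C(2^\Phi)$ by Stone–Weierstrass, and the kernel is $C_0(2^\Phi\setminus\{\Phi\})$. A functional is a finite regular measure $\mu$ on $2^\Phi\setminus\{\Phi\}$, and $|f(R_Fb)|\le|\mu|(\{X\ne\Phi:F\subset X\})\|b\|_\infty$. A compact subset of $2^\Phi\setminus\{\Phi\}$ is covered by finitely many of the open sets $\{X:\varphi\notin X\}$, so it lies in $\{X:F\not\subset X\}$ for some finite $F$. By regularity $\|f\cdot e_F-f\|\to0$. On the other hand, let $F_1\subsetneq F_2\subsetneq\cdots$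 be finite with union $\Phi_1$. The function $R_{F_1}-R_{F_n}$ is the indicator of $\{X:F_1\subset X,F_n\not\subset X\}$. These functions increase to the indicator of $\{F_1\subset X,\ \Phi_1\not\subset X\}$, so they are weakly Cauchy by dominated convergence. Their pointwise limit is not continuous: it is $1$ at $F_n$ for every $n$, and $0$ at $\Phi_1=\lim F_n$. So there is no weak limit.

Two quantitative properties measure what was lost. Let
$$S_k(z)=\Big(\sum_{|G|\le k}|c_G(z)|^2\Big)^{1/2}.$$
We would like a norm for which the low-degree coefficients are controlled in $\ell^2$, and in which combinations of the differences $R_{F_i}-R_{F_{i+1}}$ along a chain grow more slowly than their number.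

* The sup norm fails the first. For $z=1-\prod_{i\le n}(1-R_{\{\varphi_i\}})$ with distinct $\varphi_i$ we have $\|z\|_\infty=1$, and $c_{\{\varphi_i\}}(z)=1$ for all $i\le n$, so $S_1(z)\ge\sqrt n$.
* The norm $\|\cdot\|_1$ fails the second. For $F_1\subsetneq\dots\subsetneq F_{n+1}$ we have $\big\|\sum_{i\le n}(-1)^i(R_{F_i}-R_{F_{i+1}})\big\|_1=2n$: the coefficient of $R_{F_i}$ is $\pm2$ for $2\le i\le n$ and $\pm1$ for $i=1,n+1$.

## 5. The interpolated norm

Complex interpolation halfway between the two norms has both properties. Let $\mathcal F$ be the set of bounded continuous functions $f$ on $\{0\le\mathrm{Re}\,s\le1\}$, analytic inside, with values in some $\mathcal P_F$ ($F$ finite, depending on $f$). Put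
$$\|f\|=\max\Big(\sup_t\|f(it)\|_1,\ \sup_t\|f(1+it)\|_\infty\Big),\qquad |z|=\inf\{\|f\|:f\in\mathcal F,\ f(\tfrac12)=z\}.$$

**(q1)** $|\cdot|$ is a norm on $\mathcal P$, $|zw|\le|z||w|$, $|P_Bz|\le|z|$, and $\|z\|_\infty\le|z|\le\|z\|_1$. In particular $|R_G|=1$ and $|z(X)|\le|z|$.

*Proof.* Adding functions, multiplying functions, or applying $P_B$ to a function stays inside $\mathcal F$, and both boundary norms are submultiplicative and do not increase under $P_B$. This gives the triangle inequality, submultiplicativity and $|P_Bz|\le|z|$. Constant functions give $|z|\le\|z\|_1$. For each $X$ the scalar function $s\mapsto f(s)(X)$ is bounded, and on both boundary lines it is at most $\|f\|$ in modulus. By the maximum principle on the strip $|z(X)|\le\|f\|$. So $\|z\|_\infty\le|z|$, and $|\cdot|$ is definite. Finally $\|R_G\|_1=\|R_G\|_\infty=1$. $\square$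

**(q2)** $S_k(z)\le2^{k/2}|z|$.

*Proof.* Let $\|f\|\le1$, $f(\frac12)=z$, and let $(d_G)_{|G|\le k}$ be finitely supported with $\sum|d_G|^2\le1$. Put
$$h(s)=\sum_{d_G\ne0}c_G(f(s))\,\frac{d_G}{|d_G|}\,|d_G|^{2s}.$$
On $\mathrm{Re}\,s=0$, $|h(s)|\le\|f(s)\|_1\le1$. On $\mathrm{Re}\,s=1$, $|c_G(f(s))|\le2^{|G|}$, so $|h(s)|\le\sum2^{|G|}|d_G|^2\le2^k$. By the three lines theorem $|\sum c_G(z)d_G|=|h(\frac12)|\le2^{k/2}$. Take the supremum over $(d_G)$ and scale. $\square$

**(q3)** If $F_1\subset\dots\subset F_{n+1}$ are finite, $x_i\in\mathcal P$, $|x_i|\le1$ and $|\theta_i|\le1$ (scalars), then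
$$\Big|\sum_{i\le n}\theta_ix_i(R_{F_i}-R_{F_{i+1}})\Big|\le(2n)^{1/2}.$$

*Proof.* Replacing $x_i$ by $rx_i$ and letting $r\uparrow1$, we may assume $|x_i|<1$. Choose $f_i\in\mathcal F$ with $\|f_i\|\le1$, $f_i(\frac12)=x_i$, and put
$$f(s)=(2n)^{s-1/2}\sum_{i\le n}\theta_if_i(s)(R_{F_i}-R_{F_{i+1}}).$$
On $\mathrm{Re}\,s=0$, $\|f(s)\|_1\le(2n)^{-1/2}\cdot2n=(2n)^{1/2}$. On $\mathrm{Re}\,s=1$ use that $X\mapsto(R_{F_i}-R_{F_{i+1}})(X)$ is the indicator of $\{X:F_i\subset X,F_{i+1}\not\subset X\}$. These sets are disjoint: for $i<j$, $F_j\subset X$ implies $F_{i+1}\subset X$. So at each $X$ at most one summand is nonzero, it has modulus at most $1$, and $\|f(s)\|_\infty\le(2n)^{1/2}$. As $f(\frac12)$ is the given sum, the bound follows. $\square$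

## 6. Why a single copy of $\mathcal P$ is not enough

The next thing to try is the completion $\overline{\mathcal P}$ of $(\mathcal P,|\cdot|)$ and the kernel of $z\mapsto z(\Phi)$ in it. It fails, and the culprit is the good property (q3).

Let $F_1\subsetneq F_2\subsetneq\cdots$ be finite. *The sequence $(R_{F_n})$ is weakly Cauchy in $\overline{\mathcal P}$.* Otherwise there are a bounded functional $\Lambda$, an $\varepsilon>0$ and indices $m_1<m_2\le m_3<m_4\le\cdots$ with $|\Lambda(R_{F_{m_{2i-1}}}-R_{F_{m_{2i}}})|>\varepsilon$ for all $i$. Apply (q3) to the chain $F_{m_1}\subset F_{m_2}\subset\dots\subset F_{m_{2n}}$, with $x_j=1$ for odd $j$, $x_j=0$ for even $j$, and suitable phases. This gives $n\varepsilon\le\|\Lambda\|(4n)^{1/2}$ for all $n$, which is impossible.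

*It has no weak limit.* For $x\in\overline{\mathcal P}$ the function $X\mapsto x(X)$ is a uniform limit of continuous functions on $2^\Phi$, so it is continuous. A weak limit $x$ of $(R_{F_n})$ would satisfy $x(X)=\lim R_{F_n}(X)=0$ for every finite $X$. Finite sets are dense in $2^\Phi$, so $x(\Phi)=0$; but $R_{F_n}(\Phi)=1$ for all $n$. The same argument applies to $R_{F_1}-R_{F_n}$ in the kernel. So wsc fails.

We want $f(R_F\,\cdot\,)$ to settle down along the *net* of all finite $F$, and yet we want functionals that oscillate along *sequences* $R_{F_n}$. The towers allow both. A functional $f$ on $\mathfrak U$ induces on each level $k$ the functional $w\mapsto f(w1_{\{k\}})$. If each level carries a Hilbertian norm, each of these sees only countably many $G$. So, for uncountable $\Phi$, some $\varphi_0\in\Phi$ is invisible to all levels. Once $\varphi_0\in F$, the number $f(zR_F1_{[p,\infty)})$ does not depend on $p$. If the price of $z1_{[p,\infty)}$ tends to $|z|$ as $p\to\infty$, then (q3) applies. A sequence $F_n$,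 however, need not ever contain $\varphi_0$; and if starting at a low level $p$ with large $|F|$ is expensive, functionals have room to oscillate there. Two ingredients remain to be defined: the Hilbertian level norms, and the price.

## 7. Hilbertian norms on the truncations

$S_k$ is a Hilbert norm on $\mathcal P^{(k)}$. We want an equivalent norm that is submultiplicative, and on which $(\mathcal P,|\cdot|)$ and the $P_B$ act contractively.

**Products in $S_k$.** The coefficient $c_H(zw)=\sum_{G\cup G'=H}c_G(z)c_{G'}(w)$ has $3^{|H|}$ terms: each element of $H$ lies in $G$ only, in $G'$ only, or in both. Each pair $(G,G')$ occurs for exactly one $H$, and $|H|\le k$ forces $|G|,|G'|\le k$. By Cauchy–Schwarz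
$$S_k(zw)\le3^{k/2}S_k(z)S_k(w).\tag{7.1}$$

**Definition.** $\|w\|_k=3^{k/2}\sup\{S_k(zP_Bw):z\in\mathcal P,\ |z|\le1,\ B\subset\Phi\}.$ It depends only on $w$ mod $I_k$, as $I_k$ is a $P_B$-invariant ideal.

**(l1)** $3^{k/2}S_k(w)\le\|w\|_k\le18^{k/2}S_k(w)$. For the left side take $z=1$, $B=\Phi$. For the right side, (7.1) and (q2) give $S_k(zP_Bw)\le3^{k/2}S_k(z)S_k(P_Bw)\le3^{k/2}2^{k/2}S_k(w)$, and $3^{k/2}\cdot3^{k/2}\cdot2^{k/2}=18^{k/2}$.

**(l2)** $\|uw\|_k\le|u|\,\|w\|_k$ for $u\in\mathcal P$, and $\|P_Bw\|_k\le\|w\|_k$. Indeed $zP_B(uw)=(zP_Bu)P_Bw$ with $|zP_Bu|\le|u|$ when $|z|\le1$. The second inequality follows from $P_{B'}P_B=P_{B'\cap B}$.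

**(l3)** $\|ww'\|_k\le\|w\|_k\|w'\|_k$. For $|z|\le1$, (7.1) gives $S_k(zP_BwP_Bw')\le3^{k/2}S_k(zP_Bw)S_k(P_Bw')\le3^{k/2}\cdot3^{-k/2}\|w\|_k\cdot3^{-k/2}\|w'\|_k$. Multiply by $3^{k/2}$.

**(l4)** If $|B|\le k$ and $u\in\mathcal P_B$, then $|u|\le\|u\|_1\le2^{k/2}S_k(u)\le\|u\|_k$. If $|X|\le k$, then $|w(X)|\le2^{k/2}S_k(w)\le\|w\|_k$. In both cases at most $2^k$ coefficients are involved, so Cauchy–Schwarz gives the factor $2^{k/2}$. Then use $2\le3$ and (l1).

## 8. The norm on towers and the algebra $A$

Let $W(F,p)=2^{|F|/(p+1)}\ge1$. Consider two kinds of generators of $\mathfrak U$: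

* (G1) $z1_{[p,\infty)}$ with $z\in\mathcal P_F$: cost $|z|\,W(F,p)$; $p$ is called its *start*;
* (G2) $w1_{\{k\}}$ with $w\in\mathcal P$: cost $\|w\|_k$.

For $a\in\mathfrak U$ let $\|a\|$ be the infimum of the total costs over all finite representations of $a$ as a sum of generators. This is a seminorm. The following principle is used throughout.

**Generator principle.** A linear map or functional, or a seminorm, on $\mathfrak U$ that is bounded by $C\cdot$cost on generators is bounded by $C\|\cdot\|$. (Sum over a representation and take the infimum.)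

**Submultiplicativity.** If $a=\sum g_i$ and $b=\sum h_j$ are representations, then $ab=\sum g_ih_j$. So it suffices that a product of two generators is $0$ or a generator of cost at most the product of the costs.

* (G1)·(G1): the product is $zz'1_{[\max(p,p'),\infty)}$ with $zz'\in\mathcal P_{F\cup F'}$; we have $|zz'|\le|z||z'|$ and $W(F\cup F',\max(p,p'))\le W(F,p)W(F',p')$.
* (G1)·(G2): the product is $0$ or $zw1_{\{k\}}$; use (l2) and $W\ge1$.
* (G2)·(G2): the product is $0$ or $ww'1_{\{k\}}$; use (l3).

Also $\|1_{[p,\infty)}\|\le1$, as $W(\emptyset,p)=1$.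

**Definiteness.** For $a\in\mathfrak U$ with entries $a_k$,
$$|a_k(X)|\le\|a\|\ \ (|X|\le k),\qquad S_k(a_k)\le2^{k/2}\|a\|.\tag{8.1}$$
By the generator principle we only check generators. On (G1), $|z(X)|\le|z|$ and $S_k(z)\le2^{k/2}|z|$. On (G2) use (l4) and (l1). If $\|a\|=0$, all $a_k$ vanish. So $\|\cdot\|$ is an algebra norm. Let $A^\#$ be the completion of $\mathfrak U$.

**Restrictions and the character.** $P_B$ maps a (G1) or (G2) generator to one of the same type and no larger cost, by (q1) and (l2). So the $P_B$ extend to contractive idempotent algebra endomorphisms of $A^\#$. Next, $|\chi_\infty|\le\|\cdot\|$, since $|z(\Phi)|\le|z|$ on (G1) and $\chi_\infty=0$ on (G2). So $\chi_\infty$ extends to a character of $A^\#$, and we define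
$$A=\ker\chi_\infty\subset A^\#.$$
$\mathfrak U\cap A$ is dense in $A$: if $a\in A$ and $\mathfrak U\ni a_n\to a$, then $a_n-\chi_\infty(a_n)1\in\mathfrak U\cap A$ converges to $a$.

**Why the weight $W$ is there.** Replace $W$ by the constant $1$. The checks above still give an algebra norm with (8.1). But every bounded $f$ then satisfies $|f(z1_{[0,\infty)})|\le\|f\||z|$, so by Section 6 $(R_{F_n}1_{[0,\infty)})$ is weakly Cauchy for each strictly increasing chain. Let $x$ be a weak limit of it in the completion. For $|X|\le k$ the functional $a\mapsto a_k(X)$ is bounded, and its value at $R_{F_n}1_{[0,\infty)}$ is $0$ for large $n$, so $x_k(X)=0$. Now for $a=\sum z_i1_{[p_i,\infty)}\in\mathfrak U$ with all $z_i\in\mathcal P_F$ we have $\chi_\infty(a)=a_\infty(F)=a_k(F)$ for large $k$, so $|\chi_\infty(a)|\le\sup\{|a_k(X)|:|X|\le k\}$. By continuity this persists on the completion, and $\chi_\infty(x)=0$. But $\chi_\infty(R_{F_n}1_{[0,\infty)})=1$. So without weights wsc fails. The weight must charge for large $F$ at low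 starts, tend to $1$ as $p\to\infty$ with $F$ fixed, and stay bounded for $p\ge|F|$.

**BAI and faithfulness.** For finite $F$ and $p\ge|F|$ let
$$e_{F,p}=1-R_F1_{[p,\infty)}.$$
Then $\chi_\infty(e_{F,p})=0$, so $e_{F,p}\in A$, and $\|e_{F,p}\|\le1+W(F,p)\le3$. Direct the pairs by $F\subset F'$, $p\le p'$. Let $a=\sum z_i1_{[p_i,\infty)}\in\mathfrak U\cap A$ with all $z_i\in\mathcal P_{F^*}$ and $p_i\le p^*$. For $F\supset F^*$ and $p\ge p^*$, (1.1) gives
$$aR_F1_{[p,\infty)}=\Big(\sum z_i\Big)R_F1_{[p,\infty)}=\chi_\infty(a)R_F1_{[p,\infty)}=0,$$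
that is, $ae_{F,p}=a$. By density and boundedness $(e_{F,p})$ is a BAI of the commutative algebra $A$. Hence $A$ is faithful.

**No identity.** If $u$ were an identity of $A$, then $e_d=e_du\to u$ in norm. But if $F\subset F'$ and $p<p'$, entry $p$ of $e_{F',p'}-e_{F,p}$ is $1-(1-R_F)=R_F$, whose value at $X=F$ is $1$, and $|F|\le p$. By (8.1) $\|e_{F',p'}-e_{F,p}\|\ge1$. So the net is not Cauchy, a contradiction.

**Density character.** $\mathfrak U$ is spanned by the $|\Phi|$ elements $R_G1_{[p,\infty)}$, so $A^\#$ and its subset $A$ have density character at most $|\Phi|$. The elements $1-R_{\{\varphi\}}1_{[0,\infty)}\in A$, $\varphi\in\Phi$, have mutual distances at least $1$, by (8.1) with $k=1$, $X=\{\varphi\}$. So the density character of $A$ is $|\Phi|$, and $A$ is infinite-dimensional.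

Nothing so far used that $\Phi$ is uncountable.

## 9. $A^*=A^*A$ for uncountable $\Phi$

Let $\Phi$ be uncountable. Let $f\in A^*$ and extend it to $f\in(A^\#)^*$. By (2.1) we must show $f\cdot e_d\to f$. Put
$$\nu_p(z)=f(z1_{[p,\infty)}),\qquad \mu_p(z)=\nu_p(z)-\nu_{p+1}(z)=f(z1_{\{p\}}).$$

**Step 1 (find a variable that no level sees).** By (l1), $|\mu_p(z)|\le\|f\|\|z\|_p\le18^{p/2}\|f\|S_p(z)$. So $\mu_p$ vanishes on $I_p$ and is bounded for the Hilbert norm $S_p$. Hence $\sum_G|\mu_p(R_G)|^2<\infty$, and $\{G:\mu_p(R_G)\ne0\}$ is countable. The union of all these finite sets $G$, over all $p$, is countable. As $\Phi$ is uncountable, there is $\varphi_0\in\Phi$ outside it. Since $zR_F$ is a combination of monomials $R_{G\cup F}$,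
$$\mu_p(zR_F)=0\quad\text{whenever }\varphi_0\in F,\ z\in\mathcal P,\ p\ge0.\tag{9.1}$$

**Step 2 (remove the weight).** By (9.1), $\Lambda(z):=\nu_p(zR_{\{\varphi_0\}})$ is independent of $p$. If $z\in\mathcal P_F$, then $|\Lambda(z)|\le\|f\|\,W(F\cup\{\varphi_0\},p)\,|zR_{\{\varphi_0\}}|$ for every $p$. Letting $p\to\infty$,
$$|\Lambda(z)|\le\|f\|\,|z|.$$
For finite $F\ni\varphi_0$ we have $R_F=R_FR_{\{\varphi_0\}}$, so $\nu_p(zR_F)=\Lambda(zR_F)$ for all $p$.

**Step 3 (along the net, $\Lambda(\cdot\,R_F)$ is almost a multiple of $z\mapsto z(\Phi)$).** *Claim: there is $c\in\mathbb C$ such that for every $\varepsilon>0$ there is a finite $F_\varepsilon\ni\varphi_0$ with*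
$$|\Lambda(zR_F)-c\,z(\Phi)|\le2\varepsilon|z|\qquad\text{for all }z\in\mathcal P\text{ and all finite }F\supset F_\varepsilon.\tag{9.2}$$

First we show that for every $\varepsilon$ there is a finite $F_\varepsilon\ni\varphi_0$ with
$$|\Lambda((z-z(\Phi))R_{F_\varepsilon})|\le\varepsilon|z|\quad\text{for all }z\in\mathcal P.\tag{9.3}$$
If not, start with $F_1=\{\varphi_0\}$. Inductively choose $z_i$ with $|z_i|\le1$ and $|\Lambda((z_i-z_i(\Phi))R_{F_i})|>\varepsilon$, and then a finite $F_{i+1}\supset F_i$ with $z_i\in\mathcal P_{F_{i+1}}$. Put $x_i=(z_i-z_i(\Phi))/2$. Then $|x_i|\le1$, because $|z_i(\Phi)|\le|z_i|$. By (1.1) $x_iR_{F_{i+1}}=x_i(\Phi)R_{F_{i+1}}=0$, so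
$$x_iR_{F_i}=x_i(R_{F_i}-R_{F_{i+1}}).$$
Choose phases $\theta_i$ with $\theta_i\Lambda(x_iR_{F_i})=|\Lambda(x_iR_{F_i})|>\varepsilon/2$. Then (q3) gives $n\varepsilon/2\le\|f\|(2n)^{1/2}$ for all $n$, a contradiction.

Now let $F\supset F_\varepsilon$ be finite and apply (9.3) to $zR_F$. Since $R_FR_{F_\varepsilon}=R_F$, $(zR_F)(\Phi)=z(\Phi)$ and $|zR_F|\le|z|$,
$$|\Lambda(zR_F)-z(\Phi)\Lambda(R_{F_\varepsilon})|\le\varepsilon|z|.$$
With $z=1$ this shows that $(\Lambda(R_F))_F$ is a Cauchy net. So it converges to some $c$, and $|c-\Lambda(R_{F_\varepsilon})|\le\varepsilon$. As $|z(\Phi)|\le|z|$, (9.2) follows.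

**Step 4 (conclude).** Replace $f$ by $f-c\chi_\infty$. This changes nothing on $A$ and does not change $\mu_p$, while $\nu_p(z)$ becomes $\nu_p(z)-cz(\Phi)$. So now, by Step 2 and (9.2), $|\nu_p(zR_F)|\le2\varepsilon|z|$ for all $p$, $z$ and all finite $F\supset F_\varepsilon$. Let $F\supset F_\varepsilon$, $p_0\ge|F|$ and $R=R_F1_{[p_0,\infty)}$. On (G1),
$$|f(z1_{[q,\infty)}R)|=|\nu_{\max(q,p_0)}(zR_F)|\le2\varepsilon|z|.$$
On (G2), $f(w1_{\{k\}}R)$ is $0$ if $k<p_0$, and otherwise it is $\mu_k(wR_F)=0$ by (9.1). By the generator principle $|f(Rb)|\le2\varepsilon\|b\|$ for all $b\in A^\#$. For $b\in A$, $f(b)-(f\cdot e_{F,p_0})(b)=f(Rb)$. Hence $\|f-f\cdot e_{F,p_0}\|\le2\varepsilon$ whenever $F\supset F_\varepsilon$ and $p_0\ge|F|$. So $f\cdot e_d\to f$ in $A^*$, and $A^*=A^*A$. $\square$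

It remains to prove that $A$ is wsc; it suffices that $A^\#$ is wsc. This part works for every infinite $\Phi$. (So for countable infinite $\Phi$ the algebra $A$ has all the other properties, and Theorem B shows that $A^*\ne A^*A$ there: uncountability in Step 1 cannot be avoided.)

## 10. Levels, and finitely many variables

The strategy for wsc: make the sequence converge on each level; show by a gliding hump that it has bounded complexity up to a small error; then treat sequences of bounded complexity by hand.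

**Levels.** Let $E_ka=a1_{\{k\}}$ on $A^\#$, an idempotent operator with $\|E_k\|\le2$. By (8.1) the map $a\mapsto a_k$ extends to $A^\#$, with values in the completion $\mathcal H_k=\ell^2(\{G:|G|\le k\})$ of $(\mathcal P^{(k)},S_k)$, and $S_k(a_k)\le2^{k/2}\|a\|$. For $a\in\mathfrak U$, $\|E_ka\|\le\|a_k\|_k\le18^{k/2}S_k(a_k)$, and by continuity
$$\|E_ka\|\le18^{k/2}S_k(a_k)\qquad(a\in A^\#).\tag{10.1}$$

**Lemma 1.** If $B\subset\Phi$ is finite, then $P_BA^\#$ has the Schur property, and weakly Cauchy sequences in it are norm convergent.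

*Proof.* We show that $P_BA^\#$ is $\ell^1$ up to a finite-dimensional summand. Let $N=|B|$. For $k\ge N$ we have $P_BI_k=\{0\}$, so for $u\in\mathfrak U$ the element $P_Bu_k\in\mathcal P_B$ is well defined.

**Step 1 (a lower estimate).** For linear functionals $\lambda_p$ ($p>N$) on $\mathcal P_B$ with $|\lambda_p(z)|\le|z|$ put
$$L(u)=\sum_{p>N}\lambda_p(P_Bu_p-P_Bu_{p-1}),\qquad u\in\mathfrak U.$$
The sum is finite, as $P_Bu_p=P_Bu_\infty$ for large $p$. On (G1) with start $p_0$, $L=\lambda_{p_0}(P_Bz)$ if $p_0>N$. If $p_0\le N$, then $L=0$, because $p-1\ge N\ge p_0$ for all terms. So $|L|\le|z|$. On (G2) with $k\ge N$, at most the terms $p=k$ and $p=k+1$ contribute, and $|L|\le2|P_Bw|\le2\|P_Bw\|_k\le2\|w\|_k$ by (l4) and (l2). For $k<N$, $L=0$. So $\|L\|\le2$.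

**Step 2 (an $\ell^1$ subspace).** Let $u=\sum_{p>N}b_p1_{[p,\infty)}$ be a finite sum with $b_p\in\mathcal P_B$. Then $P_Bu_p-P_Bu_{p-1}=b_p$ for $p>N$. Choosing $\lambda_p$ with $\lambda_p(b_p)=|b_p|$, and using $W(B,p)\le2$ for $p>N$, we get
$$\tfrac12\sum|b_p|\le\|u\|\le2\sum|b_p|.$$
So the closure $Y$ of the set of these $u$ is isomorphic to an $\ell^1$-sum of copies of the finite-dimensional space $(\mathcal P_B,|\cdot|)$, hence to $\ell^1$, and it has the Schur property.

**Step 3 (the rest is finite-dimensional).** For $z\in\mathcal P_B$ and $p\le N$, $z1_{[p,\infty)}=\sum_{p\le k\le N}z1_{\{k\}}+z1_{[N+1,\infty)}$. So $P_B\mathfrak U\subset Y+M$ with $M=\mathrm{span}\{z1_{\{k\}}:k\le N,z\in\mathcal P_B\}$ finite-dimensional. The space $Y+M$ is closed, and it is contained in $P_BA^\#$. So $P_BA^\#=Y+M$, which is the direct sum of $Y$ and a finite-dimensional space, hence has the Schur property.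

**Step 4 (weakly Cauchy sequences).** If $(x_n)$ is weakly Cauchy and not norm Cauchy, some sequence of differences $x_{n_j}-x_{m_j}$ with $n_j,m_j\to\infty$ is weakly null and not norm null, which is impossible in a Schur space. $\square$

**Reduction.** Let $(a_n)$ be weakly Cauchy in $A^\#$, hence bounded, and let $D\in(A^\#)^{**}$, $D(f)=\lim f(a_n)$. We must show $D\in A^\#$. The map $Ta=(2^{-k}a_k)_k$ from $A^\#$ to the Hilbert space $\bigoplus_2\mathcal H_k$ is bounded, as $\sum_k4^{-k}2^k<\infty$. So $(Ta_n)$ is weakly Cauchy, hence weakly convergent to some $h$. By Mazur's theorem there are $b_m\in\mathrm{conv}\{a_n:n\ge m\}$ with $\|Tb_m-h\|<1/m$. Then $((b_m)_k)_m$ converges in $\mathcal H_k$ for each $k$, and by (10.1) $(E_kb_m)_m$ is norm convergent. Still $f(b_m)\to D(f)$ for every $f$. Finally approximate each $b_m$ within $1/m$ by an element of $\mathfrak U$, and rename. From now on: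
$$a_n\in\mathfrak U,\qquad f(a_n)\to D(f)\ \text{ for all }f\in(A^\#)^*,\qquad (E_ka_n)_n\ \text{norm convergent for each }k.\tag{10.2}$$

## 11. Bounded complexity by a gliding hump

For $q\ge1$ let $\mathfrak B_q$ be the absolutely convex hull of
$$\{z1_{[p,p')}:z\in\mathcal P_F,\ |F|\le q,\ |z|\le1,\ p\le q,\ p<p'\le\infty\}\cup\{w1_{\{k\}}:k\le q,\ \|w\|_k\le1\}.$$
These are the elements of *complexity* $q$. Clearly $P_B\mathfrak B_q\subset\mathfrak B_q\subset\mathfrak B_{q+1}$, and every $a\in\mathfrak U$, being a finite sum of (G1) generators, lies in $\lambda\mathfrak B_q$ for some $\lambda<\infty$ and all large $q$. Let $\mathfrak U_{<1}$ be the open unit ball of $\mathfrak U$. We want to show that, for given $\eta$, almost all $a_n$ lie in $q\mathfrak B_q+\eta\,\mathfrak U_{<1}$ for one and the same $q$. If not, we shall sum functionals that witness the failure. To keep the sum bounded, each witness must ignore high levels.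

**Lemma 2 (localization).** Let $0<\eta<1$, $q\ge1$, $a\in\mathfrak U$, $a\notin q\mathfrak B_q+\eta\,\mathfrak U_{<1}$. Then there are $Q>q$, $V<\infty$ and $H'\in\mathfrak U^*$ such that

* (i) $\mathrm{Re}\,H'(a)=1$ and $\|H'\|\le2/\eta$;
* (ii) $|H'|\le1/q$ on $\mathfrak B_q$;
* (iii) $H'(z1_{[p,\infty)})=0$ for $p>Q$, and $H'(w1_{\{k\}})=0$ for $k>Q$;
* (iv) $|H'(z1_{[p,\infty)})|\le V|z|$ for all $p$ and $z$.

*Proof.*

**Step 1 (separate).** The set $C=q\mathfrak B_q+\eta\,\mathfrak U_{<1}$ is open, convex and balanced. By Hahn–Banach there is a linear $H$ with $\mathrm{Re}\,H(x)<\mathrm{Re}\,H(a)$ for $x\in C$. Since $0\in C$, we may scale so that $\mathrm{Re}\,H(a)=1$, and since $C$ is balanced, $|H|\le1$ on $C$. So $|H|\le1/q$ on $\mathfrak B_q$ and $\|H\|\le1/\eta$.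

**Step 2 (use finitely many variables).** Write $a=\sum z_i1_{[p_i,\infty)}$ with $z_i\in\mathcal P_B$, $B$ finite, $p_i\le\ell$. Since $P_Ba=a$, $P_B\mathfrak B_q\subset\mathfrak B_q$ and $\|P_B\|\le1$, we may replace $H$ by $H\circ P_B$ and assume $H=H\circ P_B$. Let $N=|B|$ and $\nu_p(z)=H(z1_{[p,\infty)})=\nu_p(P_Bz)$.

**Step 3 (cut off above level $Q$).** Fix $Q>\max(q,\ell,N)$ and put
$$H'(u)=H(u-u1_{[Q,\infty)})+\nu_Q(P_Bu_Q),\qquad u\in\mathfrak U,$$
where $P_Bu_Q\in\mathcal P_B$ is well defined since $P_BI_Q=\{0\}$. For $p\le Q$,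
$$H'(z1_{[p,\infty)})=\nu_p(z)-\nu_Q(z)+\nu_Q(P_Bz)=\nu_p(z),$$
and for $p>Q$ the value is $0$. Also $H'(w1_{\{k\}})$ equals $H(w1_{\{k\}})$ for $k<Q$, $\nu_Q(P_Bw)$ for $k=Q$, and $0$ for $k>Q$. This gives (iii). As $\ell<Q$, $H'(a)=H(a)$.

**Step 4 (bounds).** On (G1), $|H'|\le\frac1\eta\cdot$cost. On (G2) the same holds for $k\ne Q$. For $k=Q$, since $W(B,Q)\le2$ and $N\le Q$, (l4) and (l2) give $|\nu_Q(P_Bw)|\le\frac2\eta|P_Bw|\le\frac2\eta\|P_Bw\|_Q\le\frac2\eta\|w\|_Q$. So $\|H'\|\le2/\eta$, and (i) holds.

For (ii), let $p\le q<Q$. Then $H'(z1_{[p,p')})$ equals $H(z1_{[p,p')})$ if $p'\le Q$ and $H(z1_{[p,\infty)})$ if $p'>Q$. In both cases the argument of $H$ is again one of the elements that define $\mathfrak B_q$. Levels $k\le q<Q$ are unchanged.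

For (iv), if $p\le Q$ then $|H'(z1_{[p,\infty)})|=|\nu_p(P_Bz)|\le\frac1\eta W(B,p)|P_Bz|\le\frac{2^N}\eta|z|$; if $p>Q$ the value is $0$. Take $V=2^N/\eta$. $\square$

Property (iv) has no weight on the right. This is where the weight in the cost will pay: $V$ is a fixed number, while $W(F,p)$ is huge for large $F$ and small $p$.

**Proposition 3.** For every $\eta\in(0,1)$ there is $q$ with $a_n\in q\mathfrak B_q+\eta\,\mathfrak U_{<1}$ for all but finitely many $n$.

*Proof.* Suppose that for some $\eta$ and every $q$ we have $a_n\notin q\mathfrak B_q+\eta\,\mathfrak U_{<1}$ for infinitely many $n$.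

**Step 1 (choose the humps).** For $j=1,2,\dots$ choose inductively $q_j$, then $n_j>n_{j-1}$ with $a_{n_j}\notin q_j\mathfrak B_{q_j}+\eta\,\mathfrak U_{<1}$, then $H_j,Q_j,V_j$ from Lemma 2 for $a=a_{n_j}$, $q=q_j$, such that

* (a) $q_j\ge2^j$, $q_{j+1}>Q_j$, $2^{q_{j+1}/(q_j+1)}\ge2^jV_j$;
* (b) $|H_j(a_{n_i})|\le2^{-j-4}$ for $i<j$;
* (c) $|H_i(a_{n_j})-g_i|\le2^{-i-4}$ for $i<j$, where $g_i=\lim_nH_i(a_n)$.

Condition (a) asks that $q_{j+1}$ be large. So does (b): there are $\lambda_i<\infty$ with $a_{n_i}\in\lambda_i\mathfrak B_q$ for all large $q$, so $|H_j(a_{n_i})|\le\lambda_i/q_j$ for large $q_j$, by (ii). Condition (c) asks that $n_j$ be large; this is possible since $H_1,\dots,H_{j-1}$ are already chosen, are bounded, and infinitely many $n$ are available.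

**Step 2 (the sum is bounded).** Let $f=\sum_{j\text{ odd}}H_j$. We show that the series converges absolutely on each generator, hence pointwise on $\mathfrak U$, and that $f$ is bounded.

*(G2) with $\|w\|_k\le1$.* If $q_j\ge k$, then $w1_{\{k\}}\in\mathfrak B_{q_j}$ and $|H_j(w1_{\{k\}})|\le1/q_j\le2^{-j}$. If $Q_j<k$, the value is $0$. The remaining case $q_j<k\le Q_j$ holds for at most one $j$, since the intervals $(q_j,Q_j]$ are disjoint, and it contributes at most $2/\eta$. So $|f|\le1+2/\eta$.

*(G1) with $z\in\mathcal P_F$, $|z|\le1$, start $p$.* There are four cases for $j$.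

* $q_j\ge\max(p,|F|)$: then $z1_{[p,\infty)}\in\mathfrak B_{q_j}$ and the value is at most $2^{-j}$.
* $Q_j<p$: the value is $0$.
* $q_j<p\le Q_j$: this holds for at most one $j$, which contributes at most $\frac2\eta W(F,p)$.
* $p\le q_j<|F|$: this holds for finitely many $j$. Let $j^*$ be the largest, if there is any; it contributes at most $\frac2\eta W(F,p)$. For $j<j^*$ in this case, $|F|>q_{j^*}\ge q_{j+1}$ and $p\le q_j$, so $W(F,p)\ge2^{q_{j+1}/(q_j+1)}\ge2^jV_j$ by (a). By (iv), $|H_j(z1_{[p,\infty)})|\le V_j\le2^{-j}W(F,p)$.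

As $W(F,p)\ge1$, altogether $|f|\le(1+4/\eta)W(F,p)$. By the generator principle $f$ extends to an element of $(A^\#)^*$.

**Step 3 (the sum oscillates).** Let $i$ be even, so that $j=i$ does not occur in $f$ and $j=i+1$ does. In
$$f(a_{n_{i+1}})-f(a_{n_i})=\sum_{j\text{ odd}}\big(H_j(a_{n_{i+1}})-H_j(a_{n_i})\big)$$
the terms with $j<i$ have modulus at most $2\cdot2^{-j-4}$ by (c), and those with $j>i+1$ at most $2\cdot2^{-j-4}$ by (b). The term $j=i+1$ has real part at least $1-2^{-j-4}$, by (i) and (b). So
$$\mathrm{Re}\big(f(a_{n_{i+1}})-f(a_{n_i})\big)\ge1-\sum_{j\ge1}2\cdot2^{-j-4}\ge\tfrac12$$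
for all even $i$, and $f(a_{n_i})$ does not converge. This contradicts (10.2). $\square$

## 12. Sequences of bounded complexity, and the end of the proof of Theorem A

Keep $(a_n)$ and $D$ as in (10.2). Fix $\eta\in(0,1)$ and $q$ as in Proposition 3, and discard finitely many $n$. Write $a_n=y_n+e_n$ with $y_n\in q\mathfrak B_q$, $\|e_n\|<\eta$.

**Step 1 (above level $q$ the sequence is an $\ell^1$ combination of monomials of degree at most $q$).** By (10.2), $a_n-a_n1_{[q+1,\infty)}=\sum_{k\le q}E_ka_n$ converges in norm to some $\beta\in A^\#$. Multiplication by $1_{[q+1,\infty)}$ is contractive and kills $w1_{\{k\}}$ for $k\le q$. For $p\le q$ it maps $z1_{[p,p')}$ to $z1_{[q+1,p')}$ if $p'>q+1$, and to $0$ otherwise. If $z\in\mathcal P_F$, $|F|\le q$ and $|z|\le1$, then $\|z\|_1\le3^q\|z\|_\infty\le3^q$ by (4.1). Expanding each $z=\sum_{G\subset F}c_G(z)R_G$ we get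
$$y_n1_{[q+1,\infty)}=J\xi_n:=\sum\xi_n(G,p')\,R_G1_{[q+1,p')},\qquad|G|\le q,\ q+1<p'\le\infty,$$
with $\xi_n$ finitely supported and $\sum|\xi_n|\le q3^q$. For $|G|\le q$, $\|R_G1_{[q+1,p')}\|\le W(G,q+1)+W(G,p')\le4$ (the second term is absent if $p'=\infty$). So $J$ is bounded for the $\ell^1$-norm, with $\|J\|\le4$, and
$$a_n=\beta+J\xi_n+r_n,\qquad\|r_n\|\le\eta+o(1).\tag{12.1}$$

**Step 2 (find finitely many limiting roots).** Let $\Phi_0=\{\varphi_1,\varphi_2,\dots\}\subset\Phi$ be a countably infinite set that contains all sets $G$ occurring in the $\xi_n$, and let $B_j=\{\varphi_1,\dots,\varphi_j\}$. The set $T=\{G\subset\Phi_0:|G|\le q\}$ is closed in $2^{\Phi_0}$, hence compact metrizable, and it is countable. Let $x_n$ be the positive measure on $T$ with $x_n(\{G\})=\sum_{p'}|\xi_n(G,p')|$, of mass at most $q3^q$. Passing to a subsequence, $x_n\to t$ weak*. As $T$ is countable, $t$ is atomic. Let $\delta=\eta/4$. Choose a finite $\mathcal K\subset T$ with $t(T\setminus\mathcal K)<\delta$, and $J_0$ with $\bigcup\mathcal K\subset B_{J_0}$.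

**Step 3 (each $G$ is, up to a small part, a root plus a tail in a fresh block).** For $j\ge J_0$ the set $\{G\in T:G\cap B_j\in\mathcal K\}$ depends on finitely many coordinates, so it is clopen, and it contains $\mathcal K$. By weak* convergence $x_n\{G:G\cap B_j\notin\mathcal K\}\to t\{G:G\cap B_j\notin\mathcal K\}<\delta$. Hence, choosing $j_1,n_1,j_2,n_2,\dots$ alternately, we find $n_1<n_2<\cdots$ and $J_0\le j_1<j_2<\cdots$ such that
$$x_{n_i}\{G:G\cap B_{j_i}\notin\mathcal K\}<\delta\quad\text{and all }G\text{ occurring in }\xi_{n_i}\text{ lie in }B_{j_{i+1}}.$$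
The sets $O_i=B_{j_{i+1}}\setminus B_{j_i}$ are disjoint from each other and from $B_{J_0}$. Split $\xi_{n_i}=\zeta_i+\kappa_i+\rho_i$, where

* $\zeta_i$ is the part with $G\in\mathcal K$;
* $\kappa_i$ is the part with $G\notin\mathcal K$ and $G\cap B_{j_i}\in\mathcal K$, that is, $G=K\cup H$ with $K\in\mathcal K$ and $\emptyset\ne H\subset O_i$;
* $\rho_i$ is the rest, with $\|\rho_i\|_1<\delta$.

By (12.1), $a_{n_i}=\beta+J\zeta_i+J\kappa_i+r_i'$ with $\|r_i'\|\le\eta+4\delta+o(1)=2\eta+o(1)$.

**Step 4 (the root part is almost norm Cauchy).** Apply $P_{B_{J_0}}$. We have $P_{B_{J_0}}J\kappa_i=0$, since each tail $H$ is nonempty and outside $B_{J_0}$, and $P_{B_{J_0}}J\zeta_i=J\zeta_i$. The weakly Cauchy sequence $(P_{B_{J_0}}a_{n_i})_i$ is norm convergent by Lemma 1. Hence $\|J\zeta_i-J\zeta_{i'}\|\le4\eta+o(1)$ as $i,i'\to\infty$. Fix a sufficiently large $i_0$ and put $v=\beta+J\zeta_{i_0}\in A^\#$. Then for all large $i$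
$$a_{n_i}-v=J\kappa_i+s_i,\qquad\|s_i\|\le7\eta.\tag{12.2}$$

**Step 5 (the tails are almost weakly null).** Restricting to every second block makes every second tail disappear. Let
$$B=B_{J_0}\cup\bigcup_{i\text{ even}}O_i.$$
Then $P_BJ\kappa_i=J\kappa_i$ for even $i$, and $P_BJ\kappa_i=0$ for odd $i$. Let $f\in(A^\#)^*$, $\|f\|\le1$. Since $f\circ P_B\in(A^\#)^*$, the limit $L=\lim_if(P_B(a_{n_i}-v))$ exists. For odd $i$, (12.2) gives $f(P_B(a_{n_i}-v))=f(P_Bs_i)$, so $|L|\le7\eta$. For even $i$, $f(J\kappa_i)=f(P_B(a_{n_i}-v))-f(P_Bs_i)$, so $|f(J\kappa_i)|\le|L|+7\eta+o(1)\le14\eta+o(1)$. By (12.2) again, $|f(a_{n_i}-v)|\le21\eta+o(1)$ for even $i$. Letting $i\to\infty$ through even values,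
$$|D(f)-f(v)|\le21\eta.$$

**Step 6 (let $\eta\to0$).** The element $v$ depends on $\eta$ but not on $f$. So $\mathrm{dist}(D,A^\#)\le21\eta$ for every $\eta\in(0,1)$. As $A^\#$ is norm closed in its bidual, $D\in A^\#$: the original weakly Cauchy sequence converges weakly to $D$. So $A^\#$ is wsc, and so is its closed subspace $A$.

Together with Sections 8 and 9 this proves Theorem A, and the conjecture is disproved. If $\kappa$ is uncountable, Theorem A with $|\Phi|=\kappa$ gives a counterexample of density character $\kappa$, even a commutative one. If $A$ is separable, every BAI of $A$ lies in a separable subspace, and Theorem B excludes a counterexample. $\blacksquare$
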